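\title{The Seshadri constant of a general Jacobian has order $\sqrt{g}$}

\begin{abstract}
We prove that the Seshadri constant of the theta divisor on the Jacobian of a general complex curve of genus $g\ge 2$ satisfies $\frac14\sqrt g<\varepsilon\le\sqrt g$. The upper bound holds for every curve. The lower bound follows by semicontinuity from an estimate for simply branched covers of $\mathbb P^1$, which we prove by applying Bogomolov's inequality to a vector bundle on the product of $\mathbb P^1$ with a test curve in the Jacobian. The same estimate determines, up to a factor $4$, the Seshadri constant for a general simply branched cover of degree $n$ when $5\le n\le\sqrt g+1$.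
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $X$ be a complex projective variety with a divisor $D$. The \emph{Seshadri constant} of $(X,D)$ is
\[
\varepsilon(X,D)=\inf_{x\in\Gamma_0\subset X}\frac{D\cdot\Gamma_0}{\operatorname{mult}_x\Gamma_0},
\]
the infimum over all points $x\in X$ and all curves $\Gamma_0\subset X$ through $x$. It is small exactly when some curve of low degree passes through a point with high multiplicity. On a principally polarized abelian variety (ppav) $(A,\Theta)$ of dimension $g$, translations act trivially on numerical classes, so one may take $x=0$, and $\varepsilon(A,\Theta)$ is a function on the moduli space $\mathcal A_g$ of ppavs. It satisfies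
\[
1\le\varepsilon(A,\Theta)\le\sqrt[g]{g!}
\]
(Lemma~\ref{lem:test}). The lower bound is attained on a product of an elliptic curve with a ppav, where the elliptic curve has degree $1$. The upper bound has order $g$. The following results are known.
\begin{itemize}
\item (Lazarsfeld; see also Bauer) For a general ppav of dimension $g$, the Seshadri constant is at least of the order of a constant times $\sqrt[g]{g!}$.
\item (Lazarsfeld) There is a constant $c$, independent of $g$, such that $\varepsilon(J,\Theta)\le c\sqrt g$ for the Jacobian of every curve of genus $g$.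
\item (Debarre; see also Lazarsfeld for Jacobians) There exist Jacobians of genus $g$ with Seshadri constant at least a constant times $\ln g$.
\end{itemize}
So for generic Jacobians the order of growth lies between $\ln g$ and $\sqrt g$. The problem, posed in \cite{Gru}, is to determine the order of growth, as $g\to\infty$, of $\varepsilon(J(C),\Theta)$ for a generic curve $C$ of genus $g$.

Two computations, carried out in Section~\ref{sec:upper}, suggest an answer. The Jacobian contains the surface of differences, the image of $C\times C$ under $(x_1,x_2)\mapsto\mathcal O(x_1-x_2)$, and this map contracts the diagonal to $0$; a self-intersection computation on $C\times C$ gives $\varepsilon\le\sqrt g$. If $C$ has a map of degree $n$ to $\mathbb P^1$, then the differences of two points in the same fiber sweep out a curve in this surface with ratio of degree to multiplicity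
\[
U_n=\frac{gn}{g+n-1}.
\]
The number $U_n$ is less than $n$ for $n\ge2$, increases with $n$, and equals $\sqrt g$ at $n=\sqrt g+1$. Thus a map of degree below $\sqrt g+1$ forces $\varepsilon$ below $\sqrt g$, and a map of higher degree gives nothing new. If the curves in the surface of differences are, up to a constant, the worst curves in the Jacobian, then $\min(\sqrt g,U_n)$ is the right order. We prove this for a general curve and, in a range of $n$, for a general cover of degree $n$.

\subsection{Results}

We work over $\mathbb C$. Throughout, $C$ is a smooth irreducible projective curve of genus $g\ge2$, and $J=J(C)=\operatorname{Pic}^0(C)$ carries its principal polarization $\Theta$. \emph{General} means: in a nonempty Zariski open subset.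

\begin{theorem}\label{thm:A}
For every $g\ge2$ and a general curve $C$ of genus $g$,
\[
\tfrac14\sqrt g<\varepsilon(J(C),\Theta)\le\sqrt g .
\]
The upper bound holds for every $C$.
\end{theorem}

So the order of growth for generic Jacobians is exactly $\sqrt g$. The optimal constant is not determined here: the ratio $\varepsilon/\sqrt g$ is shown to lie in $(\frac14,1]$.

A cover $\pi:C\to\mathbb P^1$ is \emph{simply branched} if every fiber contains at most one ramification point, and that point is simple (of index $2$). The simply branched covers of degree $n$ and genus $g$, up to isomorphism over $\mathbb P^1$, are the points of the Hurwitz space, which is irreducible (Clebsch, Fulton).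

\begin{theorem}\label{thm:B}
Put $U_n=\frac{gn}{g+n-1}$.
\begin{enumerate}
\item If $C$ has a map of degree $n\ge2$ to $\mathbb P^1$, then $\varepsilon(J(C),\Theta)\le\min(\sqrt g,U_n)$.
\item If $5\le n\le\sqrt g+1$, then for a general point $(C\to\mathbb P^1)$ of the Hurwitz space of simply branched covers of degree $n$ and genus $g$ we have $\varepsilon(J(C),\Theta)>\frac14U_n$. If moreover $g\ge(2n-1)(n-1)$, then $\varepsilon(J(C),\Theta)>\frac12U_n$.
\end{enumerate}
\end{theorem}

The lower bounds come from an estimate for a single cover. For $\pi:C\to\mathbb P^1$ of degree $n$, the trace map splits off the constants, and every vector bundle on $\mathbb P^1$ is a sum of line bundles, so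
\[
\pi_*\mathcal O_C\cong\mathcal O\oplus\mathcal B,\qquad\mathcal B=\bigoplus_{j=1}^{n-1}\mathcal O(-b_j).
\]
Here $b_j\ge1$ because $h^0(\mathcal O_C)=1$, and $\sum b_j=g+n-1$ because $\chi(\mathcal O_C)=1-g$.

\begin{theorem}\label{thm:C}
Let $\pi:C\to\mathbb P^1$ be simply branched of degree $n\ge3$, let $b\ge1$ be an integer with $b_j\ge b$ for all $j$, and put $\kappa=\frac{2(g+n-1)}{n(n-1)}$. Then
\[
\varepsilon(J(C),\Theta)\ge\frac{b}{\max(4,\kappa)} .
\]
\end{theorem}

Both invariants have a plain meaning. The condition $b_j\ge b$ says that for $e<b$ every section of $\pi^*\mathcal O(e)$ is pulled back from $\mathbb P^1$. The number $\kappa$ is the number $2g-2+2n$ of ramification points divided by the number of ordered pairs of distinct sheets. Since $(n-1)b\le g+n-1$, we have $b\le\frac g{n-1}+1$ and $b/\kappa\le n/2$. So the bound is at most $\min\bigl(\frac14(\frac{g}{n-1}+1),\frac n2\bigr)$, and it has order $\sqrt g$ only if $n$ has order $\sqrt g$ and the $b_j$ are not far from balanced. Such covers are special among curves of genus $g$, but lower bounds for $\varepsilon$ spread from one curve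 to the general one.

\subsection{Outline of the proof}

A curve $\Gamma\to J$ of degree $h$ and multiplicity $m$ at $0$ is a family $M$ of line bundles on $C$, that is, a line bundle on $\Gamma\times C$, with $M^2=-2h$ and with $M$ trivial over a divisor $Z\subset\Gamma$ of degree $m$. In Section~\ref{sec:bundle} we push $M$ forward to a bundle $E$ of rank $n$ on $\Gamma\times\mathbb P^1$. Over $Z$ it has the trivial summand $\mathcal O\subset\mathcal O\oplus\mathcal B$, and allowing poles along $Z$ in that direction raises the degree along $\Gamma$ by $m$ without changing $\operatorname{ch}_2=-h$. Bogomolov's inequality then gives $h\ge bm/2$, unless almost all of the new degree is carried by one line subbundle $L$, of small degree along $\mathbb P^1$; in that case it gives only $h\ge bw$, where $-w$ is the degree along $\Gamma$ of $L\subset E$. In Section~\ref{sec:line} we bound $m$ in terms of $w$ by counting intersections of curves on $\Gamma\times\mathbb P^1$ and $\Gamma\times C$. Section~\ref{sec:covers} constructs covers with the largest possible $b$, and Section~\ref{sec:general} passes to the general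 curve.

\section{Test curves and the upper bounds}\label{sec:upper}

\subsection{Test curves}

Let $(A,\Theta)$ be a ppav of dimension $g\ge2$ and $\varepsilon=\varepsilon(A,\Theta)$. A \emph{test curve} is a nonconstant morphism $\nu:\Gamma\to A$ from a smooth irreducible projective curve with $0\in\nu(\Gamma)$. Let $Z=\nu^{-1}(0)$ be the effective divisor on $\Gamma$ with ideal $\mathfrak m_0\mathcal O_\Gamma$, and put $h(\nu)=\deg\nu^*\Theta$ and $m(\nu)=\deg Z$. Let $\beta:\widetilde A\to A$ be the blow-up of $0$, with exceptional divisor $\mathcal E$. Recall that a divisor class is \emph{nef} if it has nonnegative degree on every curve, that pullbacks of nef classes are nef, that a nef class has nonnegative top self-intersection, and that the sum of a nef and an ample class is ample.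

\begin{lemma}\label{lem:test}
\begin{enumerate}
\item[(a)] $\varepsilon=\inf_\nu h(\nu)/m(\nu)$, the infimum over all test curves.
\item[(b)] For real $t\ge0$, the class $\beta^*\Theta-t\mathcal E$ is nef if and only if $t\le\varepsilon$.
\item[(c)] $1\le\varepsilon\le\sqrt[g]{g!}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Degree and multiplicity are additive over components, so irreducible curves $\Gamma_0\ni0$ suffice in the definition of $\varepsilon$. The multiplicity of $\Gamma_0$ at $0$ is the sum, over the points of the normalization above $0$, of the order of $\mathfrak m_0$; this is $m(\nu_0)$ for the normalization $\nu_0$. Any test curve with image $\Gamma_0$ factors through $\nu_0$ by a map of some degree $k$, which multiplies both $h$ and $m$ by $k$.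

(b) A test curve lifts to $\widetilde A$, and $\mathcal E$ pulls back to $Z$; so $\beta^*\Theta-t\mathcal E$ has degree $h(\nu)-t\,m(\nu)$ on it. On curves disjoint from $\mathcal E$ the degree is positive. On curves inside $\mathcal E\cong\mathbb P^{g-1}$ it is nonnegative because $-\mathcal E|_{\mathcal E}=\mathcal O(1)$.

(c) By (b), $0\le(\beta^*\Theta-\varepsilon\mathcal E)^g=g!-\varepsilon^g$. For the lower bound let $\Gamma_0\ni0$ be irreducible. Suppose that $\Gamma_0\subset\Theta-\theta$ for every $\theta\in\Theta$. For each component $\Theta_i$ of $\Theta$, the irreducible set $\Gamma_0+\Theta_i$ lies in $\Theta$ and contains $\Theta_i$, so it equals $\Theta_i$. Then translation by every $x\in\Gamma_0$ preserves the divisor $\Theta$, while an ample divisor is preserved by only finitely many translations. So some translate $\Theta-\theta$ does not contain $\Gamma_0$. It passes through $0$, so its local equation lies in $\mathfrak m_0$, and $\Theta\cdot\Gamma_0\ge\operatorname{mult}_0\Gamma_0$.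
\end{proof}

\subsection{The degree of a family of line bundles}

A morphism $\nu:\Gamma\to J$ is a family of line bundles of degree $0$ on $C$. We say that a line bundle $M$ on $\Gamma\times C$ \emph{represents} $\nu$ if $M|_{\gamma\times C}\cong\nu(\gamma)$ for all $\gamma\in\Gamma$ and $\deg M|_{\Gamma\times c}=0$ for $c\in C$. The second condition can be achieved by twisting with a line bundle from $\Gamma$.

\begin{lemma}\label{lem:square}
If $M$ represents a morphism $\nu:\Gamma\to J$ from a smooth projective curve, then $M^2=-2\deg\nu^*\Theta$.
\end{lemma}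

\begin{proof}
Let $\mathcal P$ be the Poincar\'e bundle on $J\times C$, trivial on $J\times c_0$. Then $M$ and $(\nu\times1)^*\mathcal P$ agree on each $\gamma\times C$, so
\begin{equation}\label{eq:poincare}
M\cong(\nu\times1)^*\mathcal P\otimes\operatorname{pr}_1^*\mathcal N
\end{equation}
for a line bundle $\mathcal N$ on $\Gamma$, and restriction to $\Gamma\times c_0$ gives $\deg\mathcal N=0$. Finally $c_1(\mathcal P)^2=-2\eta\theta$, where $\eta$ is the point class of $C$ and $\theta$ the class of $\Theta$ \cite{ACGH}.
\end{proof}

\subsection{The surface of differences}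

Let $\psi:C\times C\to J$, $\psi(x_1,x_2)=\mathcal O(x_1-x_2)$. Let $\xi$ be the sum of the fiber classes of the two projections and $\Delta$ the diagonal, so that $\xi^2=\xi\cdot\Delta=2$ and $\Delta^2=2-2g$.

\begin{proposition}\label{prop:diff}
Put $\varepsilon=\varepsilon(J,\Theta)$. Then $\psi^{-1}(0)=\Delta$ as schemes, $\psi^*\Theta\equiv(g-1)\xi+\Delta$, and $\psi^*\Theta-\varepsilon\Delta$ is nef.
\end{proposition}

\begin{proof}
If $\mathcal O(x_1-x_2)$ is trivial and $x_1\ne x_2$, then $C$ has a map of degree $1$ to $\mathbb P^1$, which is excluded. Near $(c,c)$ the coordinates of $J$ at $0$ pull back to the integrals $\int_{x_2}^{x_1}\omega_i$ of a basis of holomorphic forms. All of them vanish on $\Delta$, and some $\omega_i$ does not vanish at $c$, so its integral is a local equation of $\Delta$. This proves the first claim. It follows that $\psi$ lifts to the blow-up of $J$ at $0$ with $\mathcal E$ pulling back to $\Delta$, and the third claim follows from Lemma~\ref{lem:test}(b).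

For the second claim, let $\Gamma$ be a smooth projective curve with maps $x_1,x_2:\Gamma\to C$ of degrees $d_1,d_2$ and graphs $X_1,X_2\subset\Gamma\times C$. The map $\psi\circ(x_1,x_2)$ is represented by a bundle $M\equiv X_1-X_2-(d_1-d_2)[\gamma\times C]$. Since $(X_1-X_2)\cdot[\gamma\times C]=0$ and $X_i^2=\deg x_i^*T_C=(2-2g)d_i$,
\[
M^2=(X_1-X_2)^2=(2-2g)(d_1+d_2)-2X_1\cdot X_2 ,
\]
and $X_1\cdot X_2=\deg(x_1,x_2)^*\mathcal O(\Delta)$. By Lemma~\ref{lem:square}, $\psi^*\Theta$ has degree $(g-1)(d_1+d_2)+\deg(x_1,x_2)^*\mathcal O(\Delta)$ on $\Gamma$. Apply this to the normalizations of all irreducible curves in $C\times C$.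
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1) and of the upper bound in Theorem~\ref{thm:A}]
By Proposition~\ref{prop:diff},
\[
0\le\bigl((g-1)\xi+(1-\varepsilon)\Delta\bigr)^2=(2g-2)\bigl[(g-1)+2(1-\varepsilon)-(1-\varepsilon)^2\bigr]=(2g-2)(g-\varepsilon^2),
\]
so $\varepsilon\le\sqrt g$. If $\pi:C\to\mathbb P^1$ has degree $n$, the divisor
\[
D=(\pi\times\pi)^*\Delta_{\mathbb P^1}-\Delta\equiv n\xi-\Delta
\]
is effective, with $D\cdot\xi=2n-2$ and $D\cdot\Delta=2g-2+2n$. Hence $\psi^*\Theta\cdot D=(g-1)(2n-2)+2g-2+2n=2gn$, and $(\psi^*\Theta-\varepsilon\Delta)\cdot D\ge0$ gives $\varepsilon\le\frac{2gn}{2g-2+2n}=U_n$.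
\end{proof}

The curve $D$ will serve as the guiding example for the lower bound, and it also enters the proof.

\begin{lemma}\label{lem:D}
If $\pi$ is simply branched of degree $n\ge2$, then $D$ is a smooth irreducible curve of degree $n(n-1)$ over $\mathbb P^1$. It meets $\Delta$ transversally, at the points $(c_0,c_0)$ with $c_0$ a ramification point.
\end{lemma}

\begin{proof}
Let $\pi(c)=\pi(c')=q$, with $s$ a coordinate at $q$. If $c\ne c'$, one of the two points is unramified, so $s$ is a coordinate there and $C\times_{\mathbb P^1}C$ is locally a graph over the other factor. If $c=c'$ is unramified, the fiber product is locally $\Delta$ and $D$ is locally empty. If $c=c'$ is ramified, with coordinate $r$ such that $r^2=s$, the fiber product is $r_1^2=r_2^2$ and $D$ is $r_1+r_2=0$. So $D$ is smooth, finite over $\mathbb P^1$, and away from the branch points it is the covering by ordered pairs of distinct points in a fiber. The monodromy group of $\pi$ is transitive and generated by the local monodromies, which are transpositions; so it is $S_n$. This group is transitive on ordered pairs, hence $D$ is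 irreducible.
\end{proof}

\section{A vector bundle on $\Gamma\times\mathbb P^1$}\label{sec:bundle}

In this section and the next, $\pi,n,b,\kappa$ are as in Theorem~\ref{thm:C}, $\nu:\Gamma\to J$ is a test curve with $Z$, $h=h(\nu)$, $m=m(\nu)$ as above, and $M$ represents $\nu$. By Lemma~\ref{lem:test}(a) we must prove
\begin{equation}\label{eq:goal}
h\ge\frac{b}{\max(4,\kappa)}\,m .
\end{equation}
The degree $h$ is visible in $M^2=-2h$. The multiplicity $m$ is visible in
\begin{equation}\label{eq:trivial}
M|_{Z\times C}\cong\mathcal O_{Z\times C},
\end{equation}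
which follows from \eqref{eq:poincare}: the map $Z\to J$ factors through the reduced point $0$, and $\mathcal N$ is trivial on the finite scheme $Z$. On $\Gamma\times C$ itself the Hodge index theorem gives only $M^2\le0$. To bring in \eqref{eq:trivial} we push forward by $\pi$, which turns the trivial bundle on $C$ into the very unbalanced bundle $\mathcal O\oplus\mathcal B$. The hypothesis on $b$ will be used in two forms.
\begin{itemize}
\item[(B1)] A subsheaf of $\mathcal B$ of rank $k$ has degree at most $-kb$. (Its determinant maps nontrivially to $\Lambda^k\mathcal B$, a sum of line bundles of degree at most $-kb$.)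
\item[(B2)] For $e<b$ the bundle $\mathcal B(e)$ has no nonzero sections, so $H^0(C,\pi^*\mathcal O(e))=H^0(\mathbb P^1,\mathcal O(e))$.
\end{itemize}

\subsection{Sheaves on $S=\Gamma\times\mathbb P^1$}

Let $f=[\gamma\times\mathbb P^1]$ and $\sigma=[\Gamma\times t]$. These classes generate the N\'eron--Severi group of $S$, with $f^2=\sigma^2=0$ and $f\cdot\sigma=1$. For a coherent sheaf $G$ on $S$ put
\[
\deg_\Gamma G=c_1(G)\cdot\sigma,\qquad\deg_{\mathbb P}G=c_1(G)\cdot f,\qquad\text{so that}\qquad c_1(G)^2=2\deg_\Gamma G\,\deg_{\mathbb P}G .
\]
The number $\operatorname{ch}_2(G)=\frac12c_1(G)^2-c_2(G)$ is additive in exact sequences. A subsheaf $F\subset G$ is \emph{saturated} if $G/F$ is torsion free. We use three standard facts on a smooth surface. A torsion free sheaf is locally free outside a finite set. A saturated subsheaf of a locally free sheaf is reflexive, hence locally free. If $F\subset G$ is saturated and $Y\subset S$ is a curve, then $F|_Y\to G|_Y$ is injective, because the equation of $Y$ acts injectively on $G/F$.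

For an ample class $H$, the slope of a torsion free sheaf $G$ is $\mu_H(G)=c_1(G)\cdot H/\operatorname{rk}G$ (on a curve, $\deg G/\operatorname{rk}G$), and $G$ is \emph{semistable} if no nonzero subsheaf has larger slope; equivalently, no torsion free quotient has smaller slope. Every torsion free $G$ has a unique \emph{Harder--Narasimhan (HN) filtration} by saturated subsheaves with semistable quotients of strictly decreasing slopes; each nonzero step has slope at least $\mu_H(G)$. \emph{Bogomolov's inequality} \cite[Thm.~3.4.1]{HL} says that an $H$-semistable torsion free sheaf $Q$ on a smooth projective surface satisfies $\operatorname{ch}_2(Q)\le c_1(Q)^2/(2\operatorname{rk}Q)$.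

Our bundles will be semistable along the curves $\Gamma\times t$, whose class $\sigma$ is nef but not ample. The next lemma extends the inequality to this case by approximating $\sigma$ with ample classes.

\begin{lemma}\label{lem:bog}
Let $G$ be torsion free on $S$ with $G|_{\Gamma\times t}$ semistable for general $t$, and let $\mu=\deg_\Gamma G/\operatorname{rk}G$. Then $\operatorname{ch}_2(G)\le\mu\deg_{\mathbb P}G$.
\end{lemma}

\begin{proof}
Let $r=\operatorname{rk}G$ and let $F\subset G$ be saturated and nonzero. Restricting to a general $\Gamma\times t$ gives $\deg_\Gamma F/\operatorname{rk}F\le\mu$. Fix $\gamma$ such that $G$ is locally free along $\gamma\times\mathbb P^1$. Then $F|_{\gamma\times\mathbb P^1}$ is a subsheaf of a fixed bundle on $\mathbb P^1$, so $\deg_{\mathbb P}F$ is bounded above independently of $F$.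

Let $H_N=f+N\sigma$, which is ample for $N\ge1$. A step $F$ of the HN filtration of $G$ for $H_N$ satisfies $\mu_{H_N}(F)\ge\mu_{H_N}(G)$, that is,
\[
N\Bigl(\mu-\frac{\deg_\Gamma F}{\operatorname{rk}F}\Bigr)\le\frac{\deg_{\mathbb P}F}{\operatorname{rk}F}-\frac{\deg_{\mathbb P}G}{r}.
\]
The right side is bounded above independently of $N$ and $F$, and the bracket on the left is either $0$ or at least $1/r^2$. So for $N\gg0$ all steps, hence all graded pieces $Q_i$, have $\deg_\Gamma/\operatorname{rk}=\mu$. Bogomolov's inequality gives $\operatorname{ch}_2(Q_i)\le\deg_\Gamma Q_i\deg_{\mathbb P}Q_i/\operatorname{rk}Q_i=\mu\deg_{\mathbb P}Q_i$. Sum over $i$.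
\end{proof}

\subsection{The bundles $E\subset\widehat E$}

Write $\pi$ also for $1\times\pi:\Gamma\times C\to S$, and let $E=\pi_*M$, a bundle of rank $n$.
\begin{itemize}
\item[(E1)] If $t$ is not a branch point, $E|_{\Gamma\times t}=\bigoplus_{c\in\pi^{-1}(t)}M|_{\Gamma\times c}$ is a sum of line bundles of degree $0$, hence semistable of degree $0$. So $\deg_\Gamma E=0$.
\item[(E2)] By \eqref{eq:trivial}, $E|_{Z\times\mathbb P^1}\cong\mathcal O_Z\boxtimes(\mathcal O\oplus\mathcal B)$. So $\deg_{\mathbb P}E=-(g+n-1)$.
\item[(E3)] $\operatorname{ch}_2(E)=-h$. Indeed, in the Grothendieck--Riemann--Roch formula for the finite map $\pi$ the Todd class of $\Gamma$ cancels, leaving $\operatorname{ch}(E)(1+\sigma)=\pi_*\bigl(\operatorname{ch}(M)(1+(1-g)[\Gamma\times c])\bigr)$. In top degree this reads $\operatorname{ch}_2(E)+\deg_\Gamma E=\frac12M^2+(1-g)M\cdot[\Gamma\times c]=-h$.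
\end{itemize}

Lemma~\ref{lem:bog} applied to $E$ has $\mu=0$ and gives only $h\ge0$. Since $\deg_{\mathbb P}E$ is very negative, we gain if we can raise $\mu$ without lowering $\operatorname{ch}_2$. Allowing a pole along $\gamma\times\mathbb P^1$ in the direction of a line subbundle of degree $-k$ adds to the Chern character the class $f-k[\mathrm{pt}]$. This is free of cost when $k=0$, and over $Z$ such a direction exists. So let $\widehat E\subset E(Z\times\mathbb P^1)$ be the preimage of the summand $\mathcal O_{Z\times\mathbb P^1}(Z)$ under restriction to $Z\times\mathbb P^1$. Locally, if $z$ is an equation of $Z$ and $v_1,\dots,v_n$ is a frame of $E$ with $v_1$ spanning the trivial summand modulo $z$, then $v_1/z,v_2,\dots,v_n$ is a frame of $\widehat E$; so $\widehat E$ is locally free. We have $E\subset\widehat E$, and $\widehat E/E\cong\mathcal O_{Z\times\mathbb P^1}(Z)$ has a filtration by $m$ sheaves $\mathcal O_{\gamma\times\mathbb P^1}$, each with Chern character $1-\exp(-f)=f$. Therefore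
\begin{equation}\label{eq:hat}
\deg_\Gamma\widehat E=m,\qquad\deg_{\mathbb P}\widehat E=-(g+n-1),\qquad\operatorname{ch}_2(\widehat E)=-h .
\end{equation}

\subsection{Two extreme cases}

\begin{example}[the semistable case]\label{ex:ss}
Suppose that $\widehat E|_{\Gamma\times t}$ is semistable for general $t$. Lemma~\ref{lem:bog} with $\mu=m/n$ and \eqref{eq:hat} give $-h\le-\frac mn(g+n-1)$, so
\[
\frac hm\ge\frac{g+n-1}{n}\ge\frac{n-1}{n}\,b ,
\]
which is better than \eqref{eq:goal}.
\end{example}

Semistability cannot always hold, because for $g\gg n$ this ratio exceeds $U_n<n$. The curve that gives the bound $U_n$ shows what destabilizes $\widehat E$.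

\begin{example}[the curve $D$]\label{ex:D}
Let $\Gamma=D$, let $x_1,x_2:D\to C$ be the projections, of degree $n-1$, and let $\nu=\psi|_D$. By Proposition~\ref{prop:diff} and Lemma~\ref{lem:D}, $Z=D\cap\Delta$ is reduced, $m=2(g+n-1)$ and $h=2gn$. The bundle $M=\mathcal O(X_1-X_2)$ represents $\nu$. Let $V\subset S$ be the graph of $\pi x_1=\pi x_2$, so $V\equiv\sigma+n(n-1)f$, and write the reduced divisor $\pi^*V$ as $X_1+X_2+R$. Then
\[
M\otimes\pi^*\mathcal O(V)\cong\mathcal O(W),\qquad W=2X_1+R ,
\]
and the section with divisor $W$ gives an inclusion $L=\mathcal O(-V)\subset\pi_*M=E$ with $\deg_{\mathbb P}L=-1$ and $\deg_\Gamma L=-n(n-1)$. At $\gamma=(c_0,c_0)\in Z$ both $X_1$ and $X_2$ pass through $c_0$, so $W|_{\gamma\times C}$ is the fiber of $\pi$ through $c_0$. The section is therefore pulled back from $\mathbb P^1$, which means that $L|_{\gamma\times\mathbb P^1}$ lands in the summand $\mathcal O$. Hence $L(Z\times\mathbb P^1)\subset\widehat E$, and this line bundle has $\deg_\Gamma=m-n(n-1)$. For $g\gg n^2$ it carries almost all of the degree $m$.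
\end{example}

\subsection{Reduction to a line subbundle}

The general case interpolates between the two examples. For a line subbundle $L\subset E$ put $e(L)=-\deg_{\mathbb P}L$ and $w(L)=-\deg_\Gamma L$.

\begin{proposition}\label{prop:red}
Either $h\ge bm/2$, or there is a saturated line subbundle $L\subset E$ with $e(L)<b/2$ and $h\ge b\,w(L)$.
\end{proposition}

\begin{proof}
By the existence of relative HN filtrations \cite[Thm.~2.3.2]{HL}, there are a dense open $U\subset\mathbb P^1$ and a filtration of $\widehat E|_{\Gamma\times U}$ that restricts to the HN filtration of $\widehat E|_{\Gamma\times t}$ for $t\in U$. Extend each step to $S$ by taking the sections of $\widehat E$ that lie in it over $\Gamma\times U$. This gives saturated subsheaves $0=F_0\subset F_1\subset\dots\subset F_l=\widehat E$. Put $G_i=F_i/F_{i-1}$ and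
\[
r_i=\operatorname{rk}G_i,\qquad\rho_i=\operatorname{rk}F_i,\qquad\mu_i=\deg_\Gamma G_i/r_i,\qquad e_i=-\deg_{\mathbb P}F_i ,
\]
so $\mu_1>\dots>\mu_l$. Lemma~\ref{lem:bog} applies to each $G_i$, and Abel summation gives
\begin{equation}\label{eq:abel}
h=-\sum_i\operatorname{ch}_2(G_i)\ge\sum_i\mu_i(e_i-e_{i-1})=\sum_{i<l}(\mu_i-\mu_{i+1})\,e_i+\mu_l\,e_l .
\end{equation}
We need three facts.

(a) $\sum r_i\mu_i=m$, by \eqref{eq:hat}.

(b) $\mu_l\ge0$. For general $t$, the image of $E|_{\Gamma\times t}$ in the bundle $G_l|_{\Gamma\times t}$ has full rank, since $E=\widehat E$ away from $Z\times\mathbb P^1$. It has degree at least $0$ by (E1).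

(c) $e_i\ge b(\rho_i-1)$. Let $F=F_i\cap E$. The quotient $F_i/F\subset\widehat E/E$ is supported on $Z\times\mathbb P^1$, so its first Chern class is a multiple of $f$ and $\deg_{\mathbb P}F=-e_i$. Since $E/F\subset\widehat E/F_i$ is torsion free, $F$ is saturated in $E$, hence locally free, and for $\gamma\in\operatorname{supp}Z$ the restriction $F|_{\gamma\times\mathbb P^1}$ injects into $\mathcal O\oplus\mathcal B$. Its intersection with $\mathcal O$ has rank at most $1$ and degree at most $0$. Its image in $\mathcal B$ has rank at least $\rho_i-1$, so degree at most $-b(\rho_i-1)$ by (B1).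

By (b) all coefficients of the $e_i$ in \eqref{eq:abel} are nonnegative. Their sum is $\mu_1$, and their sum weighted by $\rho_i$ is $\sum r_i\mu_i=m$. Inserting (c) gives
\begin{equation}\label{eq:main}
h\ge b(m-\mu_1).
\end{equation}
This is strong unless $\mu_1$ is close to $m$.

If $r_1\ge2$, then $2\mu_1\le r_1\mu_1\le m$ by (a) and (b), and $h\ge bm/2$.

Let $r_1=1$. Then $l\ge2$, and in \eqref{eq:main} the term $i=1$ of \eqref{eq:abel} was replaced by $0$. Keeping it gives $h\ge b(m-\mu_1)+e_1(\mu_1-\mu_2)$, and $\mu_2\le r_2\mu_2\le m-\mu_1$. If $e_1\ge b/2$, then $h\ge b(m-\mu_1)+\frac b2(2\mu_1-m)=bm/2$. If $e_1<b/2$, let $L=F_1\cap E$. As in (c), it is a saturated line subbundle of $E$ with $e(L)=e_1$. Since $F_1/L\subset\widehat E/E$, we have $\mu_1+w(L)=\deg_\Gamma(F_1/L)\le\deg_\Gamma(\widehat E/E)=m$, and \eqref{eq:main} gives $h\ge b\,w(L)$.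
\end{proof}

In the second case we need an upper bound for $m$ in terms of $w(L)$. We obtain one only after bringing in the opposite test curve $-\nu$. It is represented by $M^{-1}$ and has the same $Z$, $m$ and $h$, because $(-1)^*\Theta\equiv\Theta$. Let $E^-=\pi_*(M^{-1})$.

\begin{proposition}\label{prop:line}
Let $L\subset E$ and $L^-\subset E^-$ be saturated line subbundles, with invariants $e,w$ and $e^-,w^-$. If $e+e^-<b$, then
\[
m\le\max(2,\kappa/2)\,(w+w^-).
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:C}, given Proposition~\ref{prop:line}]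
Apply Proposition~\ref{prop:red} to $\nu$ and to $-\nu$. If either gives $h\ge bm/2$, then \eqref{eq:goal} holds. Otherwise there are $L$ and $L^-$ with $e+e^-<b$, $h\ge bw$ and $h\ge bw^-$, and then
\[
h\ge\frac b2\,(w+w^-)\ge\frac{b}{\max(4,\kappa)}\,m.\qedhere
\]
\end{proof}

\section{Line subbundles and intersections of graphs}\label{sec:line}

This section proves Proposition~\ref{prop:line}.

\subsection{The divisors $W$, $W^-$ and $V_{\mathrm{tot}}$}

Write $L\cong\mathcal L\boxtimes\mathcal O(-e)$ with $\mathcal L$ a line bundle of degree $-w$ on $\Gamma$. The inclusion $L\subset\pi_*M$ is a nonzero section of $M\otimes\pi^*L^{-1}$; let $W\subset\Gamma\times C$ be its divisor. If $W\ge\pi^*V$ for an effective divisor $V$ on $S$, then $L\subset L(V)\subset E$. Conversely the saturation of $L$ is a line bundle $L(V)$ with $W\ge\pi^*V$. So saturation of $L$ means: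
\begin{equation}\label{eq:sat}
W\not\ge\pi^*V\quad\text{for every nonzero effective divisor $V$ on $S$.}
\end{equation}
In particular $W$ contains no curve $\gamma\times C$, so $ne=W\cdot[\gamma\times C]\ge0$. If $e=0$, then $W$ meets no $\gamma\times C$, so $W=0$ and $M\cong\pi^*L$ is pulled back from $\Gamma$; this is impossible because $\nu$ is not constant. So $e\ge1$. All this holds for the divisor $W^-$ of $L^-$ as well. Put $\delta=e+e^-$; then $e<\delta<b$.

The divisor $W$ has no evident relation to $\pi$. In the sum $W+W^-$, however, $M$ cancels: it is the divisor of a section of $\pi^*(L\otimes L^-)^{-1}$. We have $\pi_*\mathcal O_{\Gamma\times C}=\mathcal O_S\oplus\operatorname{pr}_2^*\mathcal B$, and $(L\otimes L^-)^{-1}\otimes\operatorname{pr}_2^*\mathcal B$ restricts to $\mathcal B(\delta)$ on each $\gamma\times\mathbb P^1$, so it has no nonzero sections by (B2). Thus the section comes from $S$: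
\[
W+W^-=\pi^*V_{\mathrm{tot}},\qquad V_{\mathrm{tot}}\cdot f=\delta,\qquad V_{\mathrm{tot}}\cdot\sigma=w+w^- ,
\]
with $V_{\mathrm{tot}}$ effective. It contains no $\gamma\times\mathbb P^1$, since otherwise $W$ or $W^-$ would contain $\gamma\times C$. Hence every component $V$ of $V_{\mathrm{tot}}$ dominates $\Gamma$, and so does every component $U$ of $\pi^{-1}(V)$, since $U$ maps onto $V$.

The idea is now as follows. By \eqref{eq:sat}, along each component of $V_{\mathrm{tot}}$ the divisor $W$ does not treat all sheets of $\pi$ alike. Over $Z$, by \eqref{eq:trivial} and (B2), $W$ is pulled back from $\mathbb P^1$ and does treat all sheets alike. This forces branches of $\pi^*V_{\mathrm{tot}}$ to collide over $Z$, and intersection numbers bound the number of collisions. There are two kinds of collision, and both occur for curves in the surface of differences.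

\begin{example}\label{ex:two}
Let $x_1\ne x_2:\Gamma\to C$ have the same degree $d_0\ge1$, let $\nu=\psi\circ(x_1,x_2)$ and $M=\mathcal O(X_1-X_2)$, and assume $Z=(x_1,x_2)^*\Delta\neq0$.

(a) Suppose $\pi x_1\ne\pi x_2$, with graphs $V_1,V_2\equiv\sigma+nd_0f$. Take $L=\mathcal O(-V_2)$ with $W=X_1+(\pi^*V_2-X_2)$, and symmetrically $L^-=\mathcal O(-V_1)$. Then $V_{\mathrm{tot}}=V_1+V_2$ and $w=w^-=nd_0$. Where $x_1$ and $x_2$ agree to order $N$, so do $\pi x_1$ and $\pi x_2$. Hence $m\le V_1\cdot V_2=w+w^-$: two branches of $V_{\mathrm{tot}}$ collide.

(b) In Example~\ref{ex:D}, $W=2X_1+R$ and $W^-=2X_2+R$, so $V_{\mathrm{tot}}=2V$ has a single branch. Now two sheets over that branch collide, at a ramification point. Let $\gamma=(c_0,c_0)$, let $r$ and $s=r^2$ be coordinates at $c_0$ and $\pi(c_0)$, and let $y$ be the coordinate on $D$ with $r\circ x_1=y$, $r\circ x_2=-y$. The equation of $W$ is $(r-y)^2$ near $(\gamma,c_0)$ and $s-y^2$ near $(\gamma,c')$ for the other points $c'$ of the fiber. That $W$ treats the sheets alike modulo $y^N$ means $(r-y)^2\equiv r^2-y^2$. Cancel $r-y$ and put $r=y$: we get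 $0\equiv2y\pmod{y^N}$, so $N\le1$, the intersection number of $X_1$ and $X_2$ at that point. In total $m=X_1\cdot X_2=\kappa\,n(n-1)=\frac\kappa2(w+w^-)$. Here $L$ is saturated by \eqref{eq:sat}, because all components of $W$ lie over $V$ and $X_2\not\le W$; the same holds for $L^-$, and $\delta=2$. So Proposition~\ref{prop:line} is an equality for this curve when $b\ge3$ and $\kappa\ge4$.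
\end{example}

\subsection{Splitting into graphs}

To count collisions in general we pass to a cover of $\Gamma$ over which all branches become graphs of maps. Let $\tau:\widetilde\Gamma\to\Gamma$ be a Galois cover of smooth projective curves, of degree $d$ and with group $\mathcal G$, whose function field contains the Galois closures of the finitely many extensions $\mathbb C(U)\supset\mathbb C(\Gamma)$. These contain the fields $\mathbb C(V)$. Each component of $(\tau\times1)^*U$ maps onto $U$, so it dominates $\widetilde\Gamma$, and it has coefficient $1$ because $\tau\times1$ is \'etale outside finitely many fibers over $\Gamma$. Since $\mathbb C(U)\otimes_{\mathbb C(\Gamma)}\mathbb C(\widetilde\Gamma)$ is a product of copies of $\mathbb C(\widetilde\Gamma)$, each component has degree $1$ over $\widetilde\Gamma$ and is the graph of a morphism. The same holds for the curves $V$. So the pullback of $V_{\mathrm{tot}}$ is $\sum_\alpha A_\alpha V_\alpha$, where $A_\alpha\ge1$ and the $V_\alpha$ are the graphs of distinct maps $\varphi_\alpha:\widetilde\Gamma\to\mathbb P^1$. Put $u_\alpha=\deg\varphi_\alpha\ge0$.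 On $\widetilde\Gamma\times\mathbb P^1$ we have $V_\alpha\equiv\sigma+u_\alpha f$, so
\begin{equation}\label{eq:num}
\sum_\alpha A_\alpha=\delta,\qquad\sum_\alpha A_\alpha u_\alpha=d(w+w^-),\qquad V_\alpha\cdot V_\beta=u_\alpha+u_\beta\quad(\alpha\ne\beta).
\end{equation}
The divisor $\pi^*V_\alpha$ has degree $n$ over $\widetilde\Gamma$ and its components lie over curves $U$, so
\[
\pi^*V_\alpha=\sum_{j=1}^nX_{\alpha j},\qquad X_{\alpha j}\text{ the graph of a lift }x_{\alpha j}:\widetilde\Gamma\to C\text{ of }\varphi_\alpha .
\]
If $\varphi_\alpha$ is nonconstant, or constant with value not a branch point, then $\pi$ is \'etale over the generic point of $V_\alpha$ and the $n$ lifts are distinct. If $\varphi_\alpha$ is constant with value a branch point, exactly two lifts coincide, namely with the constant map to the ramification point; we call this a \emph{double sheet}. The pullbacks of $W$ and $W^-$ are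
\[
\widetilde W=\sum a_{\alpha j}X_{\alpha j},\qquad\widetilde W^-=\sum(A_\alpha-a_{\alpha j})X_{\alpha j},\qquad0\le a_{\alpha j}\le A_\alpha ,
\]
where the coefficient of a double sheet is split equally between its two labels. All other $a_{\alpha j}$ are integers.

\begin{lemma}\label{lem:nonconst}
For each $\alpha$ the vector $(a_{\alpha j})_j$ is not constant.
\end{lemma}

\begin{proof}
Suppose all entries equal $a$. Since $n\ge3$, some sheet is not double, so $a$ is an integer, and $\widetilde W\ge a\,\pi^*V_\alpha$. Let $V$ be the component of $V_{\mathrm{tot}}$ below $V_\alpha$, and let $V_{\alpha'}$ be any graph above $V$. The fibers of $\tau\times1$ are $\mathcal G$-orbits and $V_\alpha$ maps onto $V$, so $V_{\alpha'}$ is contained in the union of the translates of $V_\alpha$ and equals one of them. As $\widetilde W$ is $\mathcal G$-invariant, $\widetilde W\ge a\,\pi^*V_{\alpha'}$. The divisors $\pi^*V_{\alpha'}$ have no common components, so $\widetilde W\ge a\sum_{\alpha'}\pi^*V_{\alpha'}=(\tau\times1)^*(a\,\pi^*V)$. A divisor whose pullback under a finite surjective map is effective is itself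 effective, so $W\ge a\,\pi^*V$, and $a=0$ by \eqref{eq:sat}. The same argument for $W^-$ gives $A_\alpha-a=0$, contradicting $A_\alpha\ge1$.
\end{proof}

The next lemma is the place where $\kappa$ enters: the ramification is shared equally among all pairs of sheets.

\begin{lemma}\label{lem:kappa}
If $\varphi_\alpha$ is nonconstant and $j\ne k$, then $X_{\alpha j}\cdot X_{\alpha k}=\kappa u_\alpha$.
\end{lemma}

\begin{proof}
The map $(x_{\alpha j},x_{\alpha k})$ is nonconstant with image in $D$. By Lemma~\ref{lem:D}, $D$ is irreducible of degree $n(n-1)$ over $\mathbb P^1$, so $\widetilde\Gamma\to D$ has degree $u_\alpha/(n(n-1))$. The intersection number is the degree of the pullback of $\Delta$, which is $\frac{u_\alpha}{n(n-1)}D\cdot\Delta=\frac{u_\alpha(2g-2+2n)}{n(n-1)}$.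
\end{proof}

The coefficient vector in Example~\ref{ex:two}(b) is $(2,0,1,\dots,1)$. Call $\alpha$ \emph{special} if $\varphi_\alpha$ is nonconstant and, for some $a$, the vector $(a_{\alpha j})_j$ has one entry greater than $a$, one entry less than $a$, and the other $n-2\ge1$ entries equal to $a$. The labels $j_+$ and $j_-$ of the largest and the smallest entry are then uniquely determined. This uniqueness matters: it allows us to charge all sheet collisions along $V_\alpha$ to one pair of curves.

\subsection{The local inequality}

The computation in Example~\ref{ex:two}(b) rests on the following fact. For $N\ge1$ let $\mathcal R=\mathbb C[y]/(y^N)$.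

\begin{lemma}\label{lem:poly}
Let $t_1,\dots,t_k\in y\mathbb C[[y]]$ be distinct, let $p_i,q_i\ge0$ be integers, and put $G=\prod(T-t_i)^{p_i}$, $G'=\prod(T-t_i)^{q_i}$. Suppose that the images of $G$ and $G'$ in $\mathcal R[[T]]$ differ by a unit. If $p_i\ne q_i$, then
\[
\sum_{j\in I}|p_j-q_j|\operatorname{ord}(t_i-t_j)\ge N,\qquad I=\{j:(p_j-q_j)(p_i-q_i)<0\}.
\]
\end{lemma}

\begin{proof}
This is uniqueness in Weierstrass preparation followed by a substitution. Modulo $y$ the two polynomials are powers of $T$ that differ by a unit, so they have the same degree $k_0$. Since $T^{k_0}\in(y,G)$, we have $T^{k_0N}\in(G)$ in $\mathcal R[T]$, so $\mathcal R[[T]]/(G)=\mathcal R[T]/(G)$ is free over $\mathcal R$ on $1,\dots,T^{k_0-1}$. The polynomial $G-G'$ has degree less than $k_0$ and lies in $G\,\mathcal R[[T]]$, so $G=G'$ in $\mathcal R[T]$. Monic polynomials are nonzerodivisors in $\mathcal R[T]$, so we may cancel common factors. Now substitute $T=t_i$. The side on which $T-t_i$ remains becomes $0$, and the other side becomes $\prod_{j\in I}(t_i-t_j)^{|p_j-q_j|}$, which must vanish modulo $y^N$.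
\end{proof}

Fix a point $p\in\widetilde\Gamma$ over $\operatorname{supp}Z$, and let $N=N(p)$ be the multiplicity of $\tau^*Z$ at $p$. Two distinct graphs meet in at most one point over $p$. Let $i_{\alpha\beta}=i_{\alpha\beta}(p)$ be the local intersection number of $V_\alpha$ and $V_\beta$ over $p$. Let $\omega_\alpha=\omega_\alpha(p)$ be that of $X_{\alpha j_+}$ and $X_{\alpha j_-}$ if $\alpha$ is special, and $\omega_\alpha=0$ otherwise.

\begin{lemma}\label{lem:local}
For every $\alpha$,
\[
\sum_{\beta\ne\alpha}A_\beta\,i_{\alpha\beta}+\tfrac12A_\alpha\,\omega_\alpha\ge N .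
\]
\end{lemma}

\begin{proof}
Let $y$ be a coordinate at $p$, let $q=\varphi_\alpha(p)$, and let $s$ be a coordinate at $q$. Let $\mathcal S=\{\beta:\varphi_\beta(p)=q\}$, and for $\beta\in\mathcal S$ let $s_\beta=s\circ\varphi_\beta\in y\mathbb C[[y]]$. These series are distinct, $i_{\alpha\beta}=\operatorname{ord}(s_\alpha-s_\beta)$ for $\beta\in\mathcal S\setminus\{\alpha\}$, and $i_{\alpha\beta}=0$ for $\beta\notin\mathcal S$.

\emph{Local equations of $\widetilde W$.} Only sheets with $\beta\in\mathcal S$ pass through $p\times\pi^{-1}(q)$. If $c\in\pi^{-1}(q)$ is unramified, then $s$ is a coordinate at $c$ and $\pi^*V_\beta$ has equation $s-s_\beta$. So exactly one lift of $\varphi_\beta$ passes through $(p,c)$; call its coefficient $a_{\beta c}$, an integer. The equation of $\widetilde W$ is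
\[
G_c(s)=\prod_{\beta\in\mathcal S}(s-s_\beta)^{a_{\beta c}} .
\]
If $q$ is a branch point, let $c_0$ be the ramification point and $r$ a coordinate there with $r^2=s$. The divisor $\pi^*V_\beta$ has equation $r^2-s_\beta$ and is a sum of graphs, so these are two graphs $r=r_\beta$ and $r=-r_\beta$, with $r_\beta\in y\mathbb C[[y]]$ and $r_\beta^2=s_\beta$. Call their coefficients $a_{\beta0}$ and $a_{\beta1}$. The equation of $\widetilde W$ is
\[
G_0(r)=\prod_{\beta\in\mathcal S}(r-r_\beta)^{a_{\beta0}}(r+r_\beta)^{a_{\beta1}} .
\]
If $s_\beta=0$, we have a double sheet, and the factor is $r^{a_{\beta0}+a_{\beta1}}$ with integral exponent. The series $\pm r_\beta$ for different $\beta$ are distinct, since their squares are.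

\emph{The equations agree modulo $y^N$.} The subscheme $\operatorname{Spec}\mathcal R\subset\widetilde\Gamma$ at $p$ maps to $Z$, so on $\operatorname{Spec}\mathcal R\times C$ the pullbacks of $M$ and $\mathcal L$ are trivial. The section defining $\widetilde W$ thus restricts to an element of $\mathcal R\otimes H^0(C,\pi^*\mathcal O(e))$, which is $\mathcal R\otimes H^0(\mathbb P^1,\mathcal O(e))$ by (B2). Trivializing $\mathcal O(e)$ near $q$, we obtain one series $\mathfrak h(s)\in\mathcal R[[s]]$ such that $G_c(s)$ is a unit times $\mathfrak h(s)$ for every unramified $c$, and $G_0(r)$ is a unit times $\mathfrak h(r^2)$. So Lemma~\ref{lem:poly} applies to any pair $G_c(s),G_{c'}(s)$, and to any pair $G_0(r),G_c(r^2)$.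

\emph{Case 1: $a_{\alpha c}\ne a_{\alpha c'}$ for some unramified $c,c'\in\pi^{-1}(q)$.} Apply Lemma~\ref{lem:poly} to $G_c,G_{c'}$ at the root $s_\alpha$. Since $|a_{\beta c}-a_{\beta c'}|\le A_\beta$, we get $\sum_{\beta\ne\alpha}A_\beta\,i_{\alpha\beta}\ge N$.

\emph{Case 2: $a_{\alpha c}=a$ for all unramified $c\in\pi^{-1}(q)$.} By Lemma~\ref{lem:nonconst}, $q$ is a branch point and $(a_{\alpha0},a_{\alpha1})\ne(a,a)$. Since $n\ge3$ and $\pi$ is simply branched, an unramified $c$ exists. Replacing $r_\alpha$ by $-r_\alpha$ if necessary, assume $|a_{\alpha0}-a|\ge|a_{\alpha1}-a|$; then $a_{\alpha0}\ne a$. We compare $G_0(r)$ with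
\[
G_c(r^2)=\prod_{\beta\in\mathcal S}(r-r_\beta)^{a_{\beta c}}(r+r_\beta)^{a_{\beta c}}
\]
at the root $r_\alpha$. Its exponents are $a_{\alpha0}\ne a$ if $r_\alpha\ne0$, and $2a_{\alpha0}\ne2a$ if $r_\alpha=0$, so Lemma~\ref{lem:poly} applies. For $\beta\ne\alpha$, the roots $\pm r_\beta$ contribute at most
\[
A_\beta\bigl(\operatorname{ord}(r_\alpha-r_\beta)+\operatorname{ord}(r_\alpha+r_\beta)\bigr)=A_\beta\operatorname{ord}(s_\alpha-s_\beta)=A_\beta\,i_{\alpha\beta}.
\]
Indeed, if $r_\beta\ne0$ each of the two exponent differences is at most $A_\beta$, and if $r_\beta=0$ there is one root with exponent difference at most $2A_\beta$.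

The only other root is $-r_\alpha$, when $r_\alpha\ne0$, and it contributes only if $a_{\alpha0}-a$ and $a_{\alpha1}-a$ have opposite signs. If it does not contribute, the lemma follows. If it does, then $\varphi_\alpha$ is nonconstant (it takes the value $q$ at $p$ and $s_\alpha\ne0$), the number $a$ lies strictly between $a_{\alpha0}$ and $a_{\alpha1}$, and the other $n-2$ lifts of $\varphi_\alpha$ pass through the unramified points over $q$ and have coefficient $a$. So $\alpha$ is special, the two sheets through $(p,c_0)$ carry the labels $j_\pm$, and $\omega_\alpha=\operatorname{ord}(2r_\alpha)$. The contribution is $|a_{\alpha1}-a|\,\omega_\alpha$, and by the choice of sign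
\[
|a_{\alpha1}-a|\le\tfrac12\bigl(|a_{\alpha0}-a|+|a_{\alpha1}-a|\bigr)=\tfrac12|a_{\alpha0}-a_{\alpha1}|\le\tfrac12A_\alpha.\qedhere
\]
\end{proof}

\subsection{Summation}

\begin{proof}[Proof of Proposition~\ref{prop:line}]
Multiply the inequality of Lemma~\ref{lem:local} by $A_\alpha$ and sum over $\alpha$ and over all $p\in\tau^{-1}(\operatorname{supp}Z)$. We have $\sum_pN(p)=dm$, $\sum_pi_{\alpha\beta}(p)\le u_\alpha+u_\beta$ by \eqref{eq:num}, and $\sum_p\omega_\alpha(p)\le\kappa u_\alpha$ by Lemma~\ref{lem:kappa}. Since $\sum_{\beta\ne\alpha}A_\beta=\delta-A_\alpha$,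
\[
dm\,\delta\le\sum_{\alpha\ne\beta}A_\alpha A_\beta(u_\alpha+u_\beta)+\frac\kappa2\sum_\alpha A_\alpha^2u_\alpha=2\delta\sum_\alpha A_\alpha u_\alpha+\Bigl(\frac\kappa2-2\Bigr)\sum_\alpha A_\alpha^2u_\alpha .
\]
If $\kappa\le4$, drop the last term. If $\kappa>4$, use $A_\alpha\le\delta$ in it. In both cases the right side is at most $\max(2,\frac\kappa2)\,\delta\sum A_\alpha u_\alpha=\max(2,\frac\kappa2)\,\delta\,d(w+w^-)$. Divide by $d\delta>0$.
\end{proof}

This completes the proof of Theorem~\ref{thm:C}.

\section{Covers with balanced direct image}\label{sec:covers}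

Since $\sum b_j=g+n-1$, the largest conceivable value of $b$ is $\lfloor g/(n-1)\rfloor+1$. It is attained by smooth curves on $\mathbb P^1\times\mathbb P^1$, but these have genus divisible by $n-1$. To reach every genus we impose $k$ double points, that is, we work on a blow-up. We place the points on the graph of a map of low degree so that the linear system stays base point free, on distinct fibers of the first projection so that the branching stays simple, and on distinct fibers of the second projection so that $\mathcal B$ stays balanced.

\begin{proposition}\label{prop:covers}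
Let $n\ge5$ and $g\ge(n-1)^2$. There is a simply branched cover $\pi:C\to\mathbb P^1$ of degree $n$, with $C$ smooth and connected of genus $g$, such that $b_j\ge b:=\lfloor g/(n-1)\rfloor+1$ for all $j$.
\end{proposition}

\begin{proof}
Let $n'=\lceil g/(n-1)\rceil+1\ge n$, let $k=(n-1)(n'-1)-g$, so $0\le k\le n-2$, and let $a=\lceil k/2\rceil$, so $k\le2a\le n-1<n'$.

\emph{The surface.} If $k=0$, let $X=\mathbb P^1\times\mathbb P^1$. If $k\ge1$, fix a map $\varphi=[p_1:q_1]:\mathbb P^1\to\mathbb P^1$ of degree $a$, with graph $Y$, and distinct points $t_1,\dots,t_k$ with distinct values $\varphi(t_i)$. Let $X$ be the blow-up of $\mathbb P^1\times\mathbb P^1$ at the points $(t_i,\varphi(t_i))$, with exceptional curves $E_i$. Let $H_1,H_2$ be the pullbacks of $\mathcal O(1)$ from the two factors and $\operatorname{pr}:X\to\mathbb P^1$ the first projection, with fiber class $H_1$. Then $K_X=-2H_1-2H_2+\sum E_i$.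

\emph{For $k\ge1$ the class $aH_1+H_2-\sum E_i$ is base point free.} Let $v_0,v_1$ be coordinates on the second factor. A form of bidegree $(a,1)$ is $pv_1-qv_0$ with $p,q$ of degree $a$, and its restriction to $Y\cong\mathbb P^1$ is $pq_1-qp_1$. As $p_1,q_1$ are coprime, the kernel of restriction is spanned by the equation of $Y$, so the image has dimension $2a+1$ and consists of all forms of degree $2a$. The sections of our class are the forms vanishing at the $k$ points. They include the equation of $Y$, whose divisor is the strict transform $\widehat Y$, and they restrict onto $H^0(\widehat Y,\mathcal O(2a-k))$, with $2a-k\ge0$. So base points lie on $\widehat Y$, and there are none on $\widehat Y$.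

\emph{The curve.} Let $\Lambda=n'H_1+nH_2-2\sum E_i=\Lambda_0+3H_2$, where
\[
\Lambda_0=2\Bigl(aH_1+H_2-\sum E_i\Bigr)+(n'-2a)H_1+(n-5)H_2\quad(k\ge1),\qquad\Lambda_0=n'H_1+(n-3)H_2\quad(k=0).
\]
The class $\Lambda_0$ is base point free; this is where $n\ge5$ and $n'\ge2a$ are used. So $\Lambda$ is base point free, and $\Lambda^2=2nn'-4k>0$. By Bertini's theorem a general $C\in|\Lambda|$ is smooth and irreducible. Adjunction gives $\Lambda\cdot(\Lambda+K_X)=n'(n-2)+n(n'-2)-2k$, so the genus is $(n-1)(n'-1)-k=g$. The map $\pi=\operatorname{pr}|_C$ has degree $\Lambda\cdot H_1=n$.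

\emph{Simple branching.} The fiber of $\operatorname{pr}$ over $t_i$ consists of two smooth rational curves meeting in one point. The system $|\Lambda|$ restricts to a base point free system on each of them, so a general $C$ meets both in reduced divisors and misses their common point; thus $\pi$ is unramified over $t_i$. For other $t$ the fiber $\ell_t$ is a $\mathbb P^1$. Let $\zeta\subset\ell_t$ be a subscheme of length at most $4$. Multiplying a section of $\Lambda_0$ that does not vanish on $\operatorname{supp}\zeta$ by the elements of $H^0(X,3H_2)\cong H^0(\ell_t,\mathcal O(3))$, which surjects onto $H^0(\mathcal O_\zeta)$, we see that vanishing on $\zeta$ imposes $\operatorname{length}(\zeta)$ independent conditions on $H^0(\Lambda)$. The subschemes $3x\subset\ell_t$ form a family of dimension $2$, and the subschemes $2x+2x'\subset\ell_t$ with $x\ne x'$ one of dimension $3$. So the sections vanishing on some such subscheme form a set of codimension at least $\min(3-2,4-3)=1$, and a general $C$ is simply branched.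

\emph{The numbers $b_j$ for $k=0$.} Push forward $0\to\mathcal O(-n',-n)\to\mathcal O\to\mathcal O_C\to0$. This gives $\mathcal B\cong R^1\operatorname{pr}_*\mathcal O(-n',-n)\cong\mathcal O(-n')\otimes H^1(\mathbb P^1,\mathcal O(-n))=\mathcal O(-n')^{n-1}$, and $n'=\frac g{n-1}+1=b$.

\emph{The numbers $b_j$ for $k\ge1$.} Now $n-1$ does not divide $g$, so $b=n'-1$. Put $r=n'-2$. We have $K_X+C-rH_1=(n-2)H_2-\sum E_i$. Moreover $H^0(K_X-rH_1)=0$, and $H^1(K_X-rH_1)\cong H^1(X,rH_1)^\vee\cong H^1(\mathbb P^1\times\mathbb P^1,\mathcal O(r,0))^\vee=0$. The adjunction sequence gives $h^0(K_C-rH_1|_C)=h^0(X,(n-2)H_2-\sum E_i)=n-1-k$, the dimension of the space of forms of degree $n-2$ on the second factor vanishing at the $k\le n-2$ distinct points $\varphi(t_i)$. By Riemann--Roch and $g+k=(n-1)(r+1)$,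
\[
h^0(C,\pi^*\mathcal O(r))=rn+1-g+(n-1-k)=(r+1)n-(n-1)(r+1)=r+1 .
\]
Since also $h^0(\pi^*\mathcal O(r))=r+1+\sum_jh^0(\mathcal O(r-b_j))$, we get $b_j\ge r+1=b$ for all $j$.
\end{proof}

Curves on $\mathbb P^1\times\mathbb P^1$ also show what the hypotheses of Theorem~\ref{thm:C} do.

\begin{remark}[the role of $b$]\label{rem:b}
The case $k=0$ of the proof works for a general curve of class $n'H_1+nH_2$ with any $n\ge3$, $n'\ge2$, and gives $b=n'$ and $\kappa=2n'/n$. The second projection has degree $n'$, so $\varepsilon\le U_{n'}<n'$ by Theorem~\ref{thm:B}(1). For $n'\le2n$ we obtain $b/4\le\varepsilon<b$. So when $b$ is small compared with $n$, the Seshadri constant can really be of order $b$.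
\end{remark}

\begin{remark}[the role of simple branching]\label{rem:simple}
Let $C'$ be a smooth curve of class $n_0H_1+n_0H_2$ with first projection $\pi'$, so $\pi'_*\mathcal O_{C'}=\mathcal O\oplus\mathcal O(-n_0)^{n_0-1}$. Let $C\to C'$ be the double cover branched over $2n_0$ unbranched fibers of $\pi'$, with direct image $\mathcal O\oplus\pi'^*\mathcal O(-n_0)$. The composite $\pi:C\to\mathbb P^1$ has degree $n=2n_0$ and $\mathcal B=\mathcal O(-n_0)^{n_0}\oplus\mathcal O(-2n_0)^{n_0-1}$. So $b=n_0$, $g+n-1=3n_0^2-2n_0$, and $\kappa=\frac{3n_0-2}{2n_0-1}<2$. The graph of the covering involution in $C\times C$ has degree $2$ against $\xi$ and meets $\Delta$ at the $2n_0^2$ fixed points, so Proposition~\ref{prop:diff} gives $\varepsilon\le1+\frac{2(g-1)}{2n_0^2}=1+\frac{3n_0^2-4n_0}{n_0^2}<4$. Thus the bound $b/4$ fails for $n_0\ge16$. Here $D$ is reducible, and Lemma~\ref{lem:kappa} breaks down: much of the ramification is concentrated on a few pairs of sheets.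
\end{remark}

\section{From one curve to the general curve}\label{sec:general}

Nefness is not known to be an open condition in a family, but ampleness is; this costs an arbitrarily small amount in the bound.

\begin{proposition}\label{prop:semi}
Let $\mathcal C\to T$ be a family of smooth curves of genus $g$ over an irreducible base, and suppose $\varepsilon(J(C_{t_0}),\Theta)>\varepsilon'$ for some $t_0\in T$ and some rational $\varepsilon'>0$. Then $\varepsilon(J(C_t),\Theta)\ge\varepsilon'$ for $t$ in a nonempty open subset of $T$.
\end{proposition}

\begin{proof}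
The theta divisors need not fit together to a line bundle over $T$, but the classes $2\Theta$ do. Let $\mathcal J=\operatorname{Pic}^0(\mathcal C/T)\to T$ be the relative Jacobian, $\lambda:\mathcal J\to\mathcal J^\vee$ its principal polarization, $\mathcal P$ the Poincar\'e bundle on $\mathcal J\times_T\mathcal J^\vee$ rigidified along the zero sections, and $\mathcal H=(1,\lambda)^*\mathcal P$ \cite[\S6.2]{Mum}. On a fiber, $\mathcal H_t$ is the restriction to the diagonal of $\operatorname{add}^*\mathcal O(\Theta)\otimes\operatorname{pr}_1^*\mathcal O(-\Theta)\otimes\operatorname{pr}_2^*\mathcal O(-\Theta)$, where $\operatorname{add}$ is the addition map. This restriction is $[2]^*\Theta-2\Theta\equiv2\Theta$.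

Let $\beta$ be the blow-up of $\mathcal J$ along the zero section, with exceptional divisor $\mathcal E$. Since $\mathcal J\to T$ is smooth, the fibers are the blow-ups of the $J(C_t)$ at $0$. On the fiber over $t_0$, with $\varepsilon=\varepsilon(J(C_{t_0}),\Theta)$, the class $\beta^*\Theta-\varepsilon\mathcal E$ is nef by Lemma~\ref{lem:test}(b), and $\beta^*\Theta-\rho\mathcal E$ is ample for small $\rho>0$ because $-\mathcal E$ is $\beta$-ample. For $\rho<\varepsilon'<\varepsilon$ the class $\beta^*\Theta-\varepsilon'\mathcal E$ is a positive combination of the two, hence ample. So a multiple of $\beta^*\mathcal H-2\varepsilon'\mathcal E$ is a line bundle that is ample on the fiber over $t_0$. Ampleness is open in proper families \cite[Thm.~1.2.17]{Laz}, so $\beta^*\Theta-\varepsilon'\mathcal E$ is ample on the fibers over an open neighborhood of $t_0$, and there $\varepsilon\ge\varepsilon'$ by Lemma~\ref{lem:test}(b).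
\end{proof}

We apply this to two families. The first is the family over the locus $H_g$ of smooth curves in the tricanonical Hilbert scheme. The moduli space $M_g$ is the quotient of $H_g$ by the connected group $PGL_{5g-5}$, and the quotient map is open with irreducible fibers. Since $M_g$ is irreducible (Deligne--Mumford), so is $H_g$, and a nonempty open subset of $H_g$ maps onto a nonempty open subset of $M_g$. The second is the Hurwitz space for $n\ge3$. It carries a universal family because simply branched covers of degree $n\ge3$ have no nontrivial automorphisms over $\mathbb P^1$: such an automorphism would commute with the monodromy group $S_n$, whose center is trivial.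

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:A}]
If $2\le g\le15$, then $\varepsilon\ge1>\sqrt g/4$ for every $C$ by Lemma~\ref{lem:test}(c). Let $g\ge16$ and $n=\lfloor\sqrt g\rfloor+1\ge5$, so $(n-1)^2\le g\le n^2-1$. Take the cover of Proposition~\ref{prop:covers}. Then $b\ge n$ and
\[
\kappa\le\frac{2(n^2+n-2)}{n(n-1)}=\frac{2(n+2)}{n}\le4 ,
\]
so Theorem~\ref{thm:C} gives $\varepsilon(J(C),\Theta)\ge\frac n4>\frac{\sqrt g}4$. Proposition~\ref{prop:semi} over $H_g$, with a rational $\varepsilon'$ strictly between $\frac{\sqrt g}4$ and $\frac n4$, gives $\varepsilon>\frac{\sqrt g}4$ for general $C$.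
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Since $n\le\sqrt g+1$, we have $g\ge(n-1)^2$. Take the cover of Proposition~\ref{prop:covers}, for which $b>\frac g{n-1}$. The condition $\kappa\ge4$ reads $g+n-1\ge2n(n-1)$, that is, $g\ge(2n-1)(n-1)$. In this case Theorem~\ref{thm:C} gives
\[
\varepsilon\ge\frac b\kappa>\frac g{n-1}\cdot\frac{n(n-1)}{2(g+n-1)}=\tfrac12U_n .
\]
If $\kappa<4$, it gives $\varepsilon\ge\frac b4>\frac g{4(n-1)}\ge\frac{\sqrt g}4\ge\frac14U_n$, where the last step holds because $U_n$ increases with $n$ and equals $\sqrt g$ at $n=\sqrt g+1$. In each case the inequality for this cover is strict. Proposition~\ref{prop:semi} over the Hurwitz space, with a rational $\varepsilon'$ strictly between the bound and $\varepsilon$, gives the statement for a general cover.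
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACGH} Arbarello, Cornalba, Griffiths, and Harris, Chapter VIII, \S2.

\bibitem{Gru} Samuel Grushevsky, \emph{Geometry of $\mathcal A_g$ and Its Compactifications}, arXiv:0711.0094 (2007).

\bibitem{HL} Huybrechts and Lehn, \emph{Geometry of Moduli Spaces of Sheaves}.

\bibitem{Laz} Lazarsfeld, \emph{Positivity I}.

\bibitem{Mum} Mumford, \emph{Geometric Invariant Theory}.

\end{thebibliography}
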